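# Zimin words with stars and inherently nonfinitely based involutory semigroups

## 1. Sandwich entries in a regular $\mathcal J$-class, and domination

Take a finite semigroup $S$, a regular $\mathcal J$-class $J$ of $S$, and an element $s$. Put $s$ between two elements $a,b\in J$ and look at $asb$. Either the product falls out of $J$, or it stays in $J$; in the second case, in Rees coordinates, $s$ contributes exactly one group element, which depends only on the column of $a$ and the row of $b$. The proof turns on the table of these group elements, and on a preorder that compares two such tables. We first define both with care and then say what they are for.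

**Green's relations, recalled.** $S^1$ is $S$ with a new identity $1$ adjoined. We write $x\le_{\mathcal R}y$ if $x\in yS^1$, $x\le_{\mathcal L}y$ if $x\in S^1y$, $x\le_{\mathcal J}y$ if $x\in S^1yS^1$; the associated equivalences are $\mathcal R,\mathcal L,\mathcal J$, with classes $R_x,L_x,J_x$. Further $\mathcal H=\mathcal R\cap\mathcal L$, and $\mathcal D$ is the composition of $\mathcal R$ and $\mathcal L$. Textbook facts that we use: if $e$ is idempotent, then $ex=x$ for $x\in R_e$, $xe=x$ for $x\in L_e$, and $H_e$ is a group with identity $e$ (a maximal subgroup). If a $\mathcal D$-class contains an idempotent, then each of its $\mathcal R$-classes and each of its $\mathcal L$-classes contains one. The Clifford–Miller theorem: for $a\,\mathcal D\,b$ we have $ab\in R_a\cap L_b$ if and only if $L_a\cap R_b$ contains an idempotent.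

**Stability.** A semigroup is *stable* if $x\,\mathcal J\,xy$ implies $x\,\mathcal R\,xy$, and $x\,\mathcal J\,yx$ implies $x\,\mathcal L\,yx$. Every semigroup that satisfies $x^D=x^{2D}$ for some $D\ge1$ is stable. Indeed, let $s\,\mathcal J\,st$, so $s=a\,st\,b$ with $a,b\in S^1$. Iterating, $s=a^Ds(tb)^D$. Hence $s(tb)^D=a^Ds(tb)^{2D}=a^Ds(tb)^D=s$, so $s\in stS^1$ and $s\,\mathcal R\,st$. The other half is dual.

In a stable semigroup $\mathcal J=\mathcal D$: if $y=axb$ and $x\,\mathcal J\,y$, then $x\ge_{\mathcal J}ax\ge_{\mathcal J}axb\,\mathcal J\,x$, so all three are $\mathcal J$-equivalent and $x\,\mathcal L\,ax\,\mathcal R\,axb$. We call a $\mathcal J$-class of a stable semigroup *regular* if it contains an idempotent; then each of its $\mathcal R$- and $\mathcal L$-classes contains one. We shall often use: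

**(F)** If, in a stable semigroup, $a$, $b$ and $ab$ lie in one $\mathcal J$-class $J$, then $J$ is regular.

Indeed, by stability $ab\,\mathcal R\,a$ and $ab\,\mathcal L\,b$. Since $\mathcal J=\mathcal D$, Clifford–Miller gives an idempotent in $L_a\cap R_b\subseteq J$.

**The number $D$.** For a finite $S$ we fix $D:=2\cdot|S|!$. The index and the period of each $s\in S$ are at most $|S|$, so $s^{|S|!}$ is idempotent. Hence $s^D=s^{2D}$ for all $s\in S$, and $S$ is stable. The order of every subgroup of $S$ divides $D$, and $D\ge2$.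

**Rees coordinates.** Let $J$ be a regular $\mathcal J$-class of the finite semigroup $S$. By Rees's theorem we may write its elements as triples $(i,g,\lambda)$ with $i\in I$, $g\in G$, $\lambda\in\Lambda$, where $G$ is a group isomorphic to the maximal subgroups in $J$, and there is a matrix $(p_{\lambda i})$ over $G\cup\{0\}$ with a non-zero entry in every row and every column, such that
$$(i,g,\lambda)(j,h,\mu)=(i,gp_{\lambda j}h,\mu)\ \text{ if }p_{\lambda j}\ne0,\qquad\text{and the product is not in }J\text{ if }p_{\lambda j}=0.$$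
The $\mathcal R$-class of a triple is given by its first coordinate, the $\mathcal L$-class by its last. We fix such coordinates for each regular $J$. A dot stands for a coordinate that is arbitrary or does not matter.

Let $s\in S^1$ and $\lambda\in\Lambda$. Then either $(i,g,\lambda)s\notin J$ for all $i,g$, or there are $\sigma\in G$ and $\mu\in\Lambda$ with $(i,g,\lambda)s=(i,g\sigma,\mu)$ for all $i,g$. To see this, suppose $(i_0,g_0,\lambda)s\in J$. By stability it is $\mathcal R$-related to $(i_0,g_0,\lambda)$, so it equals some $(i_0,g_1,\mu)$. Given $i,g$, choose $\nu$ with $p_{\nu i_0}\ne0$ and $h\in G$ with $hp_{\nu i_0}g_0=g$. Then $(i,g,\lambda)=(i,h,\nu)(i_0,g_0,\lambda)$, so $(i,g,\lambda)s=(i,hp_{\nu i_0}g_1,\mu)=(i,g\,g_0^{-1}g_1,\mu)$, and $\sigma=g_0^{-1}g_1$ works. Dually, for given $s$ and $i$, either $s(i,g,\lambda)\notin J$ for all $g,\lambda$, or $s(i,g,\lambda)=(j,\tau g,\lambda)$ with $j,\tau$ depending only on $s$ and $i$.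

**Definition (sandwich entry).** For $s\in S^1$, $\lambda\in\Lambda$, $i\in I$, let $P(s)_{\lambda i}=P^J(s)_{\lambda i}\in G\cup\{0\}$ be the element for which
$$(i',g,\lambda)\,s\,(i,h,\lambda')=\bigl(i',\,g\,P(s)_{\lambda i}\,h,\,\lambda'\bigr)\ \text{ if }P(s)_{\lambda i}\neq0,\qquad\notin J\ \text{ if }P(s)_{\lambda i}=0. \tag{1}$$

By the previous paragraph it exists: if $(\cdot,g,\lambda)s=(\cdot,g\sigma,\mu)$, then $P(s)_{\lambda i}=\sigma p_{\mu i}$, and $P(s)_{\lambda i}=0$ if $(\cdot,\cdot,\lambda)s\notin J$. Dually, $P(s)_{\lambda i}=p_{\lambda j}\tau$ if $s(i,h,\cdot)=(j,\tau h,\cdot)$, and $0$ if $s(i,\cdot,\cdot)\notin J$. Also $P(1)_{\lambda i}=p_{\lambda i}$.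

**Hypercenter.** For a group $G$ let $1=\Gamma_0(G)\le\Gamma_1(G)\le\cdots$ be the upper central series, so $\Gamma_{b}(G)/\Gamma_{b-1}(G)$ is the center of $G/\Gamma_{b-1}(G)$, and let $\Gamma(G)$ be its union, a normal subgroup. Fix $c\ge0$ with $\Gamma_c(G)=\Gamma(G)$ for all maximal subgroups $G$ of $S$.

**Definition (domination).** For $s,t\in S^1$ we write $s\preceq t$, and say that $t$ *dominates* $s$, if for all regular $\mathcal J$-classes $J$ and all $\lambda,i$:
$$P(s)_{\lambda i}\ne0\ \Longrightarrow\ P(t)_{\lambda i}\in P(s)_{\lambda i}\,\Gamma(G);\qquad\text{in particular then }P(t)_{\lambda i}\ne0.$$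

**Example 1.1.** If $S=G$ is a group, take $J=G$ with one row, one column and $p=1$. Then $P(s)=s$, and $s\preceq t$ means $s\Gamma(G)=t\Gamma(G)$. For the symmetric group $S_3$, whose center is trivial, domination on $G$ is equality. For the quaternion group $Q_8$, which is nilpotent, any two elements dominate each other.

**Example 1.2.** Let $B_2=\{e_{11},e_{12},e_{21},e_{22},0\}$ be the semigroup of $2\times2$ matrix units with $0$, and $B_2^1$ the monoid with a new identity $1$. For $J=\{e_{i\lambda}\}$ put $e_{i\lambda}=(i,1,\lambda)$; the group is trivial and $p$ is the identity matrix. Since $e_{i'\lambda}e_{jk}e_{i\lambda'}\ne0$ exactly when $\lambda=j$ and $k=i$, the table $P^J(s)$ of $s\in B_2^1$ is $s$ itself, read as a $2\times 2$ matrix. For $J=\{0\}$ all entries are $1$. For $J=\{1\}$ the entry is $1$ for $s=1$ and $0$ for the other elements. So $s\preceq t$ means that every non-zero entry of the matrix $s$ is non-zero in $t$, together with $t=1$ if $s=1$. Thus $0\preceq s$ for all $s$, $e_{11}\preceq1$, but $e_{12}\not\preceq1$ and $1\not\preceq e_{11}$.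

What is this for? We shall be handed an identity $Z_n=z$ in a finite semigroup with involution, where $Z_n$ is a very regular word and $z$ is arbitrary. We would like to cut both words at corresponding letters and compare the pieces. The pieces need not be equal in $S$ (Section 3 has an example), but each piece of $Z_n$ is *dominated* by the corresponding piece of $z$. Domination survives multiplication and the star, so it can be applied again and again inside longer words; and at the end it can be turned back into an identity of $S$. This is how a weak identity $Z_n=z$ becomes a strong one.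

## 2. Involutory identities, Zimin words, and the theorem

**Definition.** An *involutory semigroup* is an algebra $\langle S,\cdot,{}^*\rangle$ in which $\cdot$ is associative, $(xy)^*=y^*x^*$ and $(x^*)^*=x$. Its *reduct* is the semigroup $\langle S,\cdot\rangle$. We extend the star to $S^1$ by $1^*=1$.

An *involutory word* over $X$ is a nonempty word over $X\cup X^*$ with $X^*=\{x^*:x\in X\}$; these words form the free involutory semigroup on $X$. Below "word" means involutory word, and *plain* means without starred letters. Pieces of words may be empty. An identity $u=v$ is *non-trivial* if $u,v$ are distinct words. For example, matrices over a field with transposition satisfy $(xy)^*=y^*x^*$, and this identity is trivial, since both sides are the same word $y^*x^*$.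

A variety is *locally finite* if all its finitely generated members are finite. A variety generated by a finite algebra is locally finite.

**Definition.** A finite involutory semigroup $S$ is *inherently nonfinitely based*, for short INFB, if every locally finite variety of involutory semigroups containing $S$ has no finite identity basis. For plain semigroups the definition is the same, with semigroup varieties.

So, to show that $S$ is *not* INFB one must exhibit a finite set of identities that hold in $S$ and force every finitely generated model to be finite.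

**Definition.** The *Zimin words* are $Z_1=x_1$, $Z_{n+1}=Z_nx_{n+1}Z_n$. We let $Z_0$ be empty. $Z_n$ is an *isoterm* for $S$ if $S$ satisfies no non-trivial identity $Z_n=z$ with $z$ an involutory word.

For instance $Z_3=x_1x_2x_1x_3x_1x_2x_1$. Two facts about these words are used all the time. First, for $0\le l\le n$,
$$Z_n=Z_l\,x_{l+1}\,Z_l\,x_{l+2}\,Z_l\,x_{l+1}\,Z_l\cdots Z_l: \tag{2}$$
write down $Z_{n-l}(x_{l+1},\dots,x_n)$ and insert a copy of $Z_l$ before the first letter, after the last one, and between any two neighbors. This follows by induction on $n$ from $Z_{n+1}=Z_nx_{n+1}Z_n$. Second, *Zimin words contain no square of a nonempty word*: a square in $Z_{n+1}$ cannot involve $x_{n+1}$, which occurs once, so it lies in a copy of $Z_n$, and induction applies.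

We are given the following two results.

(i) (Sapir) A finite plain semigroup $S$ is INFB if and only if it satisfies no non-trivial semigroup identity $Z_n=z$.

(ii) If $S$ is a finite involutory semigroup for which all Zimin words are isoterms, then $S$ is INFB.

The problem, from Karl Auinger, Igor Dolinka, Mikhail Volkov, "Matrix identities involving multiplication and transposition", arXiv:0902.1155 (2009), is whether the converse of (ii) holds. It does:

**Theorem 2.1.** A finite involutory semigroup is INFB if and only if all Zimin words are isoterms for it.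

"If" is (ii). What we must prove is: *a finite involutory semigroup that satisfies a non-trivial identity $Z_n=z$, with $z$ an involutory word, is not INFB.*

When $z$ is plain this is immediate from (i):

**(P)** If a finite involutory semigroup $S$ satisfies a non-trivial plain identity $Z_n=z$, then $S$ is not INFB.

Indeed, by (i) the reduct of $S$ is not INFB, so it lies in a finitely based locally finite semigroup variety. A finite basis of that variety, read as involutory identities, defines a finitely based variety of involutory semigroups containing $S$. It is locally finite, because an involutory semigroup generated by a finite set $A$ is generated as a semigroup by the finite set $A\cup A^*$.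

## 3. Small identities, and why plain consequences are not enough

**The identity $x=x^*$.** If it holds, then $xy=(xy)^*=y^*x^*=yx$, so $x_1x_2x_1=x_1^2x_2$ holds, and (P) applies.

**The identity $x_1x_2x_1=x_1^*x_2x_1^*$.** It holds in $Q_8$ with $x^*=x^{-1}$: since $x^{-2}$ is central and $x^4=1$, we have $x^{-1}yx^{-1}=x\,x^{-2}\,y\,x^{-2}\,x=xyx\cdot x^{-4}=xyx$. Cut both sides at the letter $x_2$. The pieces are $x_1$ on the left and $x_1^*$ on the right, and $x_1\ne x_1^*$ in $Q_8$. They agree only modulo the center. This is why the hypercenter occurs in the definition of domination.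

These two cases suggest a plan: derive from $Z_n=z$ a non-trivial *plain* identity $Z_m=z'$ and quote (P). Here is where this plan stops.

**Example 3.1.** Let $S=B_2^1$ with transposition, $e_{ij}^*=e_{ji}$, $0^*=0$, $1^*=1$. It satisfies $x=xx^*x$, a non-trivial identity with left side $Z_1$: $e_{ij}e_{ji}e_{ij}=e_{ij}$, and $0,1$ are clear. But it satisfies *no* non-trivial plain identity $Z_n=z$. We check this by induction on $n$. If $z$ contained a letter outside $x_1,\dots,x_n$, putting that letter equal to $0$ and the others equal to $1$ would give $1=0$. For $n=1$ we have $z=x_1^m$, and $x_1=e_{12}$ gives $e_{12}=e_{12}^m$, so $m=1$. For $n\ge2$ put $x_1=1$: we obtain $Z_{n-1}(x_2,\dots,x_n)=z^{(1)}$, where $z^{(1)}$ is $z$ with $x_1$ deleted. It is nonempty, as otherwise $Z_{n-1}$ would be constantly $1$, and so it equals $Z_{n-1}(x_2,\dots,x_n)$ by induction. Thus $z=x_1^{m_0}x_2x_1^{m_1}x_3x_1^{m_2}\cdots x_1^{m_r}$. Put $x_1=e_{12}$ and all other letters equal to $e_{21}$. Then $Z_n$ takes the value $e_{12}e_{21}e_{12}\cdots e_{12}=e_{12}$. As $e_{12}^2=e_{21}^2=0$,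 the value of $z$ can be $e_{12}$ only if all $m_t\le1$ and the interior $m_t$ are $1$; the row and the column of $e_{12}$ then force $m_0=m_r=1$. So $z=Z_n$.

By (i), the reduct of this $S$ is INFB, whereas by Theorem 2.1 the involutory semigroup $S$ is not. So (P) cannot be the whole proof: sometimes there is no plain identity to be had, and we have to write down involutory identities ourselves and prove local finiteness directly.

In Example 3.1 a different strengthening is available: $x=xx^*x=(xx^*)^2x=\cdots=(xx^*)^Dx$. The Zimin word $x$ equals a word that contains a $D$-th power. The proof will show that this is the general alternative: from $Z_n=z$ we get either a non-trivial plain identity, or an identity $Z_M=V_1w^DV_2$ with $w$ involutory (Proposition 8.1). In the second case we adjoin five more identities that hold in $S$ and show that the resulting finite list defines a locally finite variety (Section 10).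

## 4. Projections in regular elements

Let $S$ be a finite involutory semigroup.

**Normalization.** Suppose $S$ satisfies $Z_n=z$ with $z$ not plain. Replace the letters of $z$ outside $\{x_1,\dots,x_n\}$ by $x_1$; the left side does not change and $z$ stays non-plain. By (2), $Z_{n+2}=Z_nx_{n+1}Z_nx_{n+2}Z_nx_{n+1}Z_n$, so $S$ satisfies $Z_{n+2}=Z_nx_{n+1}\,z\,x_{n+2}Z_nx_{n+1}Z_n$. Rename $n+2$ as $n$ and the right side as $z$. Writing $x^+=x$, $x^-=x^*$, we may therefore assume:

$$\begin{gathered}S\text{ satisfies }Z_n=z,\ \text{ where }z\text{ is a word over }x_1^{\pm},\dots,x_n^{\pm},\\ z\text{ begins and ends with unstarred letters and contains a starred letter.}\end{gathered} \tag{3}$$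

*In Sections 4 to 8 assumption (3) is in force.* In particular $z\ne Z_n$.

**Definition.** A *projection* is an element $f$ with $f=f^2=f^*$. If $t=t^*$, then $t^D$ is a projection. For $t\in S$ put $e_t:=(tt^*)^D$, a projection. In $B_2^1$ with transposition, $e_{11}$ is a projection and $e_t=e_{11}$ for $t=e_{12}$.

The aim of this section is to locate projections in regular $\mathcal R$-classes and to extract from them identities that can be used later, in an infinite semigroup.

**Lemma 4.1.** For each idempotent $e\in S$: $e=(ee^*)^De=e(e^*e)^D$. Hence $(ee^*)^D$ is a projection in $R_e$ and $(e^*e)^D$ is a projection in $L_e$.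

**Proof.** Put all letters equal to $e$ in $Z_n=z$. The left side becomes $e$. As $e,e^*$ are idempotents and $z$ begins and ends with unstarred letters and has a starred one, the right side becomes $(ee^*)^ae$ with $a\ge1$. Iterating $e=(ee^*)^ae$ we get $e=(ee^*)^{aD}e=(ee^*)^De$, since $(ee^*)^D$ is idempotent. Apply this to the idempotent $e^*$: $e^*=(e^*e)^De^*$; taking stars, $e=e(e^*e)^D$. $\square$

An $\mathcal R$-class contains at most one projection: if $f\,\mathcal R\,f'$ are projections, then $f'=ff'$ and $f=f'f$, so $f'=(f')^*=(ff')^*=f'f=f$.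

**Lemma 4.2.** If $a\in S$ lies in a regular $\mathcal J$-class, then $aa^*\,\mathcal J\,a$, and $(aa^*)^D$ is the unique projection of $R_a$.

**Proof.** $R_a$ and $L_a$ contain idempotents, so by Lemma 4.1 there are projections $f\in R_a$ and $f'\in L_a$. The star interchanges $\mathcal R$ and $\mathcal L$, so $a^*\in R_{f'}\cap L_f$. Now $f'\in L_a\cap R_{a^*}$ is idempotent, and $a\,\mathcal D\,a^*$, so Clifford–Miller gives $aa^*\in R_a\cap L_{a^*}=R_f\cap L_f=H_f$. This is a group with identity $f$ whose order divides $D$, so $(aa^*)^D=f$. $\square$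

**Lemma 4.3.** Let $J$ be a regular $\mathcal J$-class, $b\in J$, $s\in S$, $bs\in J$. Then $b(ss^*)^m\in J$ for all $m\ge1$.

**Proof.** By Lemma 4.2 for $a=bs$, $bss^*b^*=aa^*\in J$. Since $b\ge_{\mathcal J}bss^*\ge_{\mathcal J}bss^*b^*$, we have $bss^*\in J$. Apply this repeatedly, with the self-adjoint elements $ss^*,(ss^*)^2,(ss^*)^4,\dots$ in place of $s$: we get $b(ss^*)^{2^r}\in J$ for all $r$. For other $m$ choose $2^r\ge m$; then $b\ge_{\mathcal J}b(ss^*)^m\ge_{\mathcal J}b(ss^*)^{2^r}$. $\square$

Let $K=|S|+1$, and define words $w_1=y_1$, $w_{i+1}=w_i\,x\,y_{i+1}\,w_i$ for $1\le i<K$, and $u=v\,w_K$, in the variables $v,x,y_1,\dots,y_K$.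

**Lemma 4.4.** $S$ satisfies the identities

- $(\sigma1)$ $x^{2D}=x^D$;
- $(\sigma2)$ $x^D=(x^D(x^*)^D)^Dx^D$;
- $(\sigma3)$ $e=(e\,x(yy^*)^Dx^*\,e)^D$, where $e$ denotes $(xyy^*x^*)^D$;
- $(\sigma4)$ $e_u=(e_u\,e_{ux}\,e_u)^D$.

**Proof.** $(\sigma1)$ is clear, and $(\sigma2)$ is Lemma 4.1 for the idempotent $x^D$. For the other two, evaluate in $S$; let $t=xy$ for $(\sigma3)$ and $t=u$ for $(\sigma4)$, let $e=e_t=(tt^*)^D$ and $J=J_e$, which is regular. Since $e=e\cdot e=et\cdot t^*(tt^*)^{D-1}$, we have $et\,\mathcal R\,e$.

For $(\sigma3)$ let $b=ex$. Then $by=et\in J$ and $e\ge_{\mathcal J}b\ge_{\mathcal J}by$, so $b\in J$. By Lemma 4.3, $a:=b(yy^*)^D\in J$. As $a\in eS$, stability gives $a\,\mathcal R\,e$. By Lemma 4.2, $(aa^*)^D$ is the unique projection of $R_a=R_e$, so $(aa^*)^D=e$. And $aa^*=ex(yy^*)^{2D}x^*e=ex(yy^*)^Dx^*e$.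

For $(\sigma4)$ consider $w_1\ge_{\mathcal J}\cdots\ge_{\mathcal J}w_K$. There are at most $|S|=K-1$ classes, so $w_i\,\mathcal J\,w_{i+1}$ for some $i<K$. As $w_{i+1}\in w_ixS$, stability gives $w_i\,\mathcal R\,w_{i+1}$, and $w_i\ge_{\mathcal R}w_ix\ge_{\mathcal R}w_{i+1}$, so $w_i=w_ixs$ for some $s\in S^1$. Since $w_K$ ends with $w_i$, we have $u\in Sw_i$, hence $u=uxs$ and $eu=euxs$. So $eux\,\mathcal R\,eu\,\mathcal R\,e$, and $eux\in J$. By Lemma 4.3, with $b=e$ and $ux$ in place of $s$, $a:=e\,e_{ux}=e(ux(ux)^*)^D\in J$. By stability $a\,\mathcal R\,e$, and as before $e=(aa^*)^D=(e\,e_{ux}e_{ux}\,e)^D=(e\,e_{ux}\,e)^D$. $\square$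

What $(\sigma3)$ and $(\sigma4)$ will give: $(\sigma3)$ says that $(xyy^*x^*)^D\le_{\mathcal J}(yy^*)^D$, and $(\sigma4)$ says that $e_u\le_{\mathcal J}e_{ux}$ when $u$ has seen the letter $x$ often enough.

## 5. Domination respects products and the star

**Lemma 5.1.** $\preceq$ is reflexive and transitive, and $s\preceq t$ implies $as\preceq at$ and $sa\preceq ta$ for all $a\in S^1$, and $s^*\preceq t^*$. Hence replacing in a product some factors $Y$ by $Y'$ and some factors $Y^*$ by $Y'^*$, where $Y\preceq Y'$, yields a value that dominates the old one.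

**Proof.** Reflexivity and transitivity are clear, since $\Gamma(G)$ is a subgroup. Assume $s\preceq t$.

**Products.** If $(\cdot,g,\lambda)a\in J$, it is $(\cdot,g\sigma,\mu)$, and then $P(as)_{\lambda i}=\sigma P(s)_{\mu i}$, $P(at)_{\lambda i}=\sigma P(t)_{\mu i}$; otherwise both entries are $0$. So $as\preceq at$. If $a(i,h,\cdot)\in J$, it is $(j,\tau h,\cdot)$, and $P(sa)_{\lambda i}=P(s)_{\lambda j}\tau$, $P(ta)_{\lambda i}=P(t)_{\lambda j}\tau$; otherwise both are $0$. As $\Gamma(G)$ is normal, $P(s)_{\lambda j}\Gamma(G)\tau=P(s)_{\lambda j}\tau\,\Gamma(G)$, so $sa\preceq ta$.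

**A description free of coordinates.** For the star we need to recognize $\Gamma(G)$ from both sides. Let $c_1=(i,g,\lambda)$ and $c_2=(i,g\gamma,\lambda)$ in $J$. We claim that the following are equivalent: $\gamma\in\Gamma(G)$; $c_2=c_1k$ with $k\in\Gamma(H_e)$, for an (equivalently, any) idempotent $e\in L_{c_1}$; $c_2=kc_1$ with $k\in\Gamma(H_{e'})$, for an (equivalently, any) idempotent $e'\in R_{c_1}$.

Let $e=(j,p^{-1},\lambda)$ with $p=p_{\lambda j}\ne0$. Since $(j,x,\lambda)(j,y,\lambda)=(j,xpy,\lambda)$, the map $(j,x,\lambda)\mapsto xp$ is an isomorphism $H_e\to G$. Further $c_1(j,x,\lambda)=(i,gpx,\lambda)$ and $px=p(xp)p^{-1}$ is a conjugate of $xp$. So $c_2=c_1k$ for exactly one $k\in H_e$, and $k\in\Gamma(H_e)$ if and only if $\gamma\in\Gamma(G)$. Dually, let $e'=(i,p^{-1},\nu)$ with $p=p_{\nu i}\neq 0$. The map $(i,x,\nu)\mapsto px$ is an isomorphism $H_{e'}\to G$, and $(i,x,\nu)c_1=(i,xpg,\lambda)$ with $xpg=g\cdot(pg)^{-1}(px)(pg)$. The same conclusion follows.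

**The star.** Let $P(s^*)_{\lambda i}\ne0$; take $a=(i',g,\lambda)$ and $b=(i,h,\lambda')$ in $J$, so $as^*b\in J$. Put $c_1:=b^*sa^*=(as^*b)^*$. It lies in $J^*$, which is a regular $\mathcal J$-class containing $a^*,b^*$. In the coordinates of $J^*$, the element $c_1$ has middle coordinate $g_1P(s)h_1$ for suitable $g_1,h_1$ and an entry $P(s)\neq 0$ of $P^{J^*}(s)$. As $s\preceq t$, the element $c_2:=b^*ta^*$ has the same outer coordinates and middle coordinate $g_1P(s)\gamma'h_1=g_1P(s)h_1\cdot h_1^{-1}\gamma'h_1$ with $\gamma'\in\Gamma$. By the description, $c_2=c_1k$ with $k\in\Gamma(H_e)$ for an idempotent $e\in L_{c_1}$. Taking stars, $at^*b=c_2^*=k^*c_1^*$. The star is an anti-isomorphism $H_e\to H_{e^*}$, and anti-isomorphisms of groups preserve the upper central series, so $k^*\in\Gamma(H_{e^*})$; and $e^*\in R_{c_1^*}$. Since $c_1^*=as^*b=(i',gP(s^*)_{\lambda i}h,\lambda')$, the description gives $at^*b=(i',gP(s^*)_{\lambda i}h\gamma,\lambda')$ with $\gamma\in\Gamma(G)$. So $P(t^*)_{\lambda i}=P(s^*)_{\lambda i}\,h\gamma h^{-1}\in P(s^*)_{\lambda i}\Gamma(G)$.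 $\square$

## 6. Cutting $Z_n=z$ into pieces

The first lemma is the group-theoretic core: if constants can be inserted into a Zimin word without changing its value, the constants lie in the hypercenter.

**Lemma 6.1.** Let $G$ be a group, $N\ge0$, $\mu_0,\dots,\mu_{2^N-1}\in G$, and suppose that for all $g_1,\dots,g_N\in G$
$$\mu_0\,g_1\,\mu_1\,g_2\,\mu_2\,g_1\,\mu_3\cdots\mu_{2^N-1}=Z_N(g_1,\dots,g_N),$$
where on the left the $\mu$'s are interleaved with the $2^N-1$ letters of $Z_N$. Then all $\mu_t\in\Gamma_N(G)$.

**Proof.** Induction on $N$. For $N=0$ the hypothesis says $\mu_0=1$. Let $N\ge1$. The left side is $A\,g_N\,B$, where $A$ and $B$ do not involve $g_N$. With $Z=Z_{N-1}(g_1,\dots,g_{N-1})$ the hypothesis reads $Ag_NB=Zg_NZ$, so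
$$Z^{-1}A\cdot g_N=g_N\cdot ZB^{-1}\qquad\text{for all }g_N\in G.$$
For $g_N=1$ we get $C:=Z^{-1}A=ZB^{-1}$, and then $Cg_N=g_NC$ for all $g_N$, so $C\in\Gamma_1(G)$. Thus $A\equiv Z\equiv B$ modulo $\Gamma_1(G)$, for all $g_1,\dots,g_{N-1}$. Both $A$ and $B$ are interleavings of $\mu$'s with $Z_{N-1}$, so by induction the images of all $\mu_t$ lie in $\Gamma_{N-1}(G/\Gamma_1(G))=\Gamma_N(G)/\Gamma_1(G)$. $\square$

**The words $\alpha_t$.** For $0\le l\le n$ let $z^{(l)}$ be $z$ with all $x_i^{\pm}$, $i\le l$, deleted. Let $l$ be minimal with $z^{(l)}=Z_{n-l}(x_{l+1},\dots,x_n)$. It exists, since for $l=n$ both sides are empty, and $l\ge1$ since $z\ne Z_n$. Putting back the deleted letters,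
$$z=\alpha_0\,x_{l+1}\,\alpha_1\,x_{l+2}\,\alpha_2\,x_{l+1}\cdots\alpha_r,\qquad r=2^{n-l}-1, \tag{4}$$
with possibly empty words $\alpha_t$ over $x_1^{\pm},\dots,x_l^{\pm}$. The letters $x_{l+1},\dots,x_n$ occur in $z$ only unstarred. By (2), $Z_n$ has the same shape with every $\alpha_t$ replaced by $Z_l$.

Let $\bar\alpha_t$ be $\alpha_t$ with all $x_i^{\pm}$, $i<l$, deleted; it is a word over $x_l^{\pm}$ or empty. If all $\bar\alpha_t$ were equal to $x_l$, then $z^{(l-1)}$ would be $Z_{n-l+1}(x_l,\dots,x_n)$ by (2), contrary to the minimality of $l$. So *not all $\bar\alpha_t$ equal $x_l$*.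

For example, for $z=x_1^*x_2x_1^*$ (ignoring the normalization) we get $l=1$ and $\alpha_0=\alpha_1=x_1^*$; for $z=xx^*x$ with $n=1$ we get $l=1$ and $\alpha_0=xx^*x$.

**Lemma 6.2.** (a) For all $t$ and all $s_1,\dots,s_l\in S$: $Z_l(s_1,\dots,s_l)\preceq\alpha_t(s_1,\dots,s_l)$, where the empty word has value $1\in S^1$.

(b) If $f\in S$ is a projection, then $s\preceq\bar\alpha_t(s)$ for all $t$ and all $s\in fSf$, where an empty $\bar\alpha_t$ is read as $f$.

**Proof.** (a) Let $J,\lambda,i$ be such that $\theta:=P(Z_l(s_1,\dots,s_l))_{\lambda i}\ne0$. We substitute elements of $J$ for the separating letters, so that each piece of $z$ shows its entry at $(\lambda,i)$. Put $y_0=(i,1,\lambda)$, $x_j\mapsto s_j$ for $j\le l$, and $x_m\mapsto(i,\theta^{-1}g_m,\lambda)$ for $m>l$, with arbitrary $g_m\in G$. By (1) and (2), the value of $y_0Z_ny_0$ lies in $J$ and has middle coordinate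
$$\theta\cdot\theta^{-1}g_{l+1}\cdot\theta\cdot\theta^{-1}g_{l+2}\cdots\theta=Z_{n-l}(g_{l+1},\dots,g_n)\,\theta.$$
It equals the value of $y_0zy_0$. Let $\kappa_t=P(\alpha_t(s_1,\dots,s_l))_{\lambda i}$. If some $\kappa_t$ were $0$, a factor of $y_0zy_0$ would be a product of elements of $S^1JS^1$ lying strictly below $J$, and $y_0zy_0$ could not be in $J$. So all $\kappa_t\ne0$, and the middle coordinate of $y_0zy_0$ is $\kappa_0\theta^{-1}g_{l+1}\kappa_1\theta^{-1}g_{l+2}\cdots\kappa_r$. Multiply by $\theta^{-1}$ on the right and put $\mu_t=\kappa_t\theta^{-1}$: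
$$\mu_0\,g_{l+1}\,\mu_1\,g_{l+2}\cdots\mu_r=Z_{n-l}(g_{l+1},\dots,g_n)\qquad\text{for all }g_m\in G.$$
By Lemma 6.1 with $N=n-l$, all $\mu_t\in\Gamma(G)$, so $\kappa_t\in\Gamma(G)\theta=\theta\,\Gamma(G)$.

(b) In (a) take $s_1=\dots=s_{l-1}=f$ and $s_l=s$. Since $fs=sf=s$ and $x_l$ occurs once in $Z_l$, the left side is $s$. Let $d_t$ be the value of $\alpha_t$, so $s\preceq d_t$. As $f^*=f$ and $fs^*=s^*f=s^*$, we have $fd_tf=\bar\alpha_t(s)$, read as $f$ if $\bar\alpha_t$ is empty. By Lemma 5.1, $s=fsf\preceq fd_tf=\bar\alpha_t(s)$. $\square$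

## 7. From domination back to identities

The next lemma turns a domination between words into an identity. Two sources of error have to be removed: entries may be zero (the word may drop to a lower $\mathcal J$-class), and values may differ by an element of $\Gamma(G)$. The first is handled by nesting so often that the dominated word stays in one $\mathcal J$-class for a while; the second by replacing exactly $D$ copies at a time, so that the error moves down the upper central series.

**Lemma 7.1.** Let $M$ be a subsemigroup of $S$, closed under ${}^*$ if $v$ below is not plain. Let $u$ be a nonempty plain word and $v$ a nonempty word with $\psi(u)\preceq\psi(v)$ for all substitutions $\psi$ of elements of $M$. Fix $q$ with $2^q\ge D+2$, put $R=(c+2)|S|$, $A_0=u$, $B_0=v$. For $1\le j\le R$ let $A_j=Z_{q+1}(A_{j-1},t^{(j)}_1,\dots,t^{(j)}_q)$ with new letters $t^{(j)}_i$, and let $B_j$ be $A_j$ with the 2nd, …, $(D+1)$-st of the $2^q$ displayed occurrences of $A_{j-1}$ replaced by $B_{j-1}$. Then $M$ satisfies $A_R=B_R$.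

**Proof.** Fix values of the letters in $M$, and denote the values of the words again by $A_j,B_j$, etc. By Lemma 5.1 and induction, $A_j\preceq B_j$ for all $j$.

**Step 1: a long stay in one $\mathcal J$-class.** The chain $A_0\ge_{\mathcal J}\cdots\ge_{\mathcal J}A_R$ has at most $|S|-1$ strict steps, so its non-strict steps form at most $|S|$ runs. If every run had at most $c+1$ steps, the chain would have at most $(c+1)|S|+|S|-1<R$ steps. So there is $a$ with $a+c+2\le R$ and $A_a,\dots,A_{a+c+2}$ in one $\mathcal J$-class $J$. With $t=t_1^{(a+1)}$ the word $A_atA_a$ is a factor of $A_{a+1}$, so $A_a,\ tA_a,\ A_atA_a\in J$, and $J$ is regular by (F).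

**Step 2: the first error lies in $\Gamma_c(G)$.** Let $A_a=(i,\theta,\lambda)$. Since $2^q\ge D+2$, the first and the last occurrence of $A_a$ in $A_{a+1}$ are not replaced, so $A_{a+1}=A_aYA_a$ and $B_{a+1}=A_aY'A_a$ with $Y\preceq Y'$. As $A_{a+1}\in J$, $P(Y)_{\lambda i}\ne0$ and $P(Y')_{\lambda i}=P(Y)_{\lambda i}\gamma$ with $\gamma\in\Gamma(G)$. So $A_{a+1}=(i,\theta_{a+1},\lambda)$ with $\theta_{a+1}=\theta P(Y)_{\lambda i}\theta$, and $B_{a+1}=(i,\theta_{a+1}\gamma_{a+1},\lambda)$ with $\gamma_{a+1}=\theta^{-1}\gamma\theta\in\Gamma_c(G)$.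

**Step 3: one nesting lowers the error by one level.** Suppose $A_j=(i,\theta_j,\lambda)$, $B_j=(i,\theta_j\gamma_j,\lambda)$ with $\gamma_j\in\Gamma_b(G)$, $b\ge1$, and $A_{j+1}\in J$. The middle coordinate $\theta_{j+1}$ of $A_{j+1}$ is a product of copies of $\theta_j$ and of non-zero entries $P(t)_{\lambda i}$ of the letters $t=t_m^{(j+1)}$. The middle coordinate of $B_{j+1}$ arises from it by replacing exactly $D$ of the $\theta_j$ by $\theta_j\gamma_j$. Modulo $\Gamma_{b-1}(G)$ the element $\gamma_j$ is central, so the two products differ by $\gamma_j^D$ modulo $\Gamma_{b-1}(G)$; and $\gamma_j^D=1$. Hence $B_{j+1}=(i,\theta_{j+1}\gamma_{j+1},\lambda)$ with $\gamma_{j+1}\in\Gamma_{b-1}(G)$.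

**Step 4: equality.** Starting from $j=a+1$, $b=c$, after $c$ applications of Step 3 we have $\gamma_{a+1+c}\in\Gamma_0(G)=1$, that is, $A_{a+1+c}=B_{a+1+c}$; the classes needed are those of $A_{a+2},\dots,A_{a+1+c}$, all equal to $J$. From then on $A_j=B_j$ for all larger $j\le R$, as $B_{j+1}$ arises from $A_{j+1}$ by replacing $A_j$ by the equal element $B_j$. $\square$

Note what the words look like. If $u=Z_a(x_1,\dots,x_a)$, then by (2) $A_R$ is, up to the naming of letters, the Zimin word $Z_{a+Rq}$. The word $B_R$ contains $v$ as a factor, it is plain if $v$ is, and it is over the letters of $A_R$ if $v$ is over the letters of $u$.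

## 8. A $D$-th power or a plain identity

**Proposition 8.1.** Under (3), for every $k\ge2$ at least one of the following holds:

(G) $S$ satisfies an identity $Z_M=V_1w^DV_2$ with $w$ a nonempty word and all letters among $x_1,\dots,x_M$;

(N) $S$ satisfies a plain identity $Z_M=w'$ with $w'$ containing a $k$-th power of a nonempty word (so it is non-trivial, as Zimin words are square-free).

The two cases of the proof are whether some $\bar\alpha_t$ has length at least $2$ or not. A long $\bar\alpha_t$ lets words grow under domination while the alphabet stays fixed, and finiteness of $S$ then produces a power. If all $\bar\alpha_t$ are short, elements of $fSf$ commute up to domination.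

### 8.1. Some $\bar\alpha_t$ has length at least 2

**Step 1: a word $\beta(Y)$ that dominates $BYB$ and contains $Y$ twice or $Y^*$ twice.** Put $\alpha=\alpha_t$, $Q=Z_{l-1}(x_1,\dots,x_{l-1})$ (empty if $l=1$), $B=Z_l=Qx_lQ$, and $\alpha(Y)=\alpha(x_1,\dots,x_{l-1},Y)$. By Lemma 6.2(a), $QYQ\preceq\alpha(Y)$ for all values of the letters and of $Y$ in $S$. With Lemma 5.1,
$$BYB=Qx_l(QYQ)x_lQ\ \preceq\ \beta_1(Y):=Qx_l\,\alpha(Y)\,x_lQ,$$
$$BYB=Q(x_lQYQx_l)Q\ \preceq\ \alpha(x_lQYQx_l)\ \preceq\ \beta_2(Y):=\alpha(x_l\,\alpha(Y)\,x_l).$$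
In the last step all factors $QYQ$ are replaced by $\alpha(Y)$ and all factors $(QYQ)^*$ by $\alpha(Y)^*$. If $\bar\alpha_t$ contains $x_l$ twice or $x_l^*$ twice, let $\beta=\beta_1$; then $\alpha(Y)$ already contains two disjoint $Y$ or two disjoint $Y^*$. Otherwise $\bar\alpha_t$, having length at least $2$, is $x_lx_l^*$ or $x_l^*x_l$; let $\beta=\beta_2$. It contains disjoint factors $x_l\alpha(Y)x_l$ and $(x_l\alpha(Y)x_l)^*$, each of which contains both $Y$ and $Y^*$. In all cases $\beta(Y)$ contains two disjoint occurrences of $Y$ or two disjoint occurrences of $Y^*$.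

**Step 2: rich words grow.** Call a word *rich* if it has the form
$$v'\,B^\varepsilon\,y_1\,B^\varepsilon\,y_2\,B^\varepsilon\,y_3\,B^\varepsilon\,v'',\qquad\varepsilon\in\{1,*\},$$
with nonempty $y_1,y_2,y_3$ and possibly empty $v',v''$; put $Y=y_1B^\varepsilon y_2B^\varepsilon y_3$. Replace the factor $B^\varepsilon YB^\varepsilon$ by $\beta(Y)$ if $\varepsilon=1$, and by $\beta(Y^*)^*$ if $\varepsilon=*$. Since $B^*YB^*=(BY^*B)^*\preceq\beta(Y^*)^*$ by Step 1 and Lemma 5.1, in both cases the new word dominates the old one under every substitution into $S$. The new word has a factor $Y^\eta\rho Y^\eta$ with $\eta\in\{1,*\}$ and $\rho$ possibly empty: for $\varepsilon=1$ this is Step 1, and for $\varepsilon=*$ the word $\beta(Y^*)$ contains two disjoint $Y^*$ or two disjoint $Y$, and we take the star.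

Write $Y^\eta=y_1'B^{\varepsilon'}y_2'B^{\varepsilon'}y_3'$, where $(y_1',y_2',y_3')=(y_1,y_2,y_3)$ and $\varepsilon'=\varepsilon$ if $\eta=1$, and $(y_1',y_2',y_3')=(y_3^*,y_2^*,y_1^*)$ with $\varepsilon'$ the other exponent if $\eta=*$. In $Y^\eta\rho Y^\eta$ we find the factor
$$B^{\varepsilon'}\;y_2'\;B^{\varepsilon'}\;(y_3'\rho y_1')\;B^{\varepsilon'}\;y_2'\;B^{\varepsilon'}.$$
So the new word is rich again, and its new "$Y$", namely $y_2'B^{\varepsilon'}(y_3'\rho y_1')B^{\varepsilon'}y_2'$, has length $|Y|+|y_2|+|\rho|>|Y|$.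

Start with the rich word $u=Z_{l+2}=Bx_{l+1}Bx_{l+2}Bx_{l+1}B$. We obtain words $v_0=u,v_1,v_2,\dots$ over the *same* $l+2$ letters, with $\psi(u)\preceq\psi(v_j)$ for all $\psi$ into $S$ and $|v_j|\to\infty$.

**Step 3: a $D$-th power.** The free object $F$ on $l+2$ generators in the variety generated by $S$ is finite. Take $|v_j|>|F|$. Two distinct nonempty prefixes $p$ and $pw$ of $v_j=pwp'$ represent the same element of $F$. So $S$ satisfies $p=pw$, hence $p=pw^D$, hence $v_j=pwp'=pp'=pw^Dp'=:v$. Thus $\psi(u)\preceq\psi(v)$ for all $\psi$ into $S$. Lemma 7.1 with $M=S$ yields an identity $A_R=B_R$ of $S$, where $A_R$ is a Zimin word up to naming of letters and $B_R$, over the same letters, contains $w^D$. This is (G).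

### 8.2. All $\bar\alpha_t$ lie in $\{x_l,\varnothing,x_l^*\}$

As not all $\bar\alpha_t$ equal $x_l$, fix $t$ with $\bar\alpha_t\in\{\varnothing,x_l^*\}$.

**Step 4: commuting up to domination.** *For every projection $f$, $ss'\preceq s's$ for all $s,s'\in fSf$.*

*If $\bar\alpha_t=x_l^*$:* by Lemma 6.2(b), $s\preceq s^*$ for all $s\in fSf$, and, applied to $s^*\in fSf$, $s^*\preceq s$. So $ss'\preceq(ss')^*=s'^*s^*\preceq s's$.

*If $\bar\alpha_t=\varnothing$:* by Lemma 6.2(b), $s\preceq f$ for all $s\in fSf$. Fix a regular $J$. Call $\lambda$ *local* if $af=a$ for one (equivalently every) $a=(\cdot,\cdot,\lambda)$, and call $i$ *local* if $fb=b$ for one (equivalently every) $b=(i,\cdot,\cdot)$; "equivalently" holds since $(i',g,\lambda)f=(i',g\sigma,\mu)$ with $\sigma,\mu$ independent of $i',g$, and dually. If $(\cdot,h,\lambda)s\in J$ with $s\in Sf$, then this element is fixed by right multiplication by $f$, so its last coordinate is local. Dually for $s\in fS$ acting on the left.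

First, $p_{\mu j}\ne0$ for all local $\mu,j$. The element $y=(j,1,\mu)$ satisfies $fy=y=yf$ and $y=yry$ for some $r\in S$, since $J$ is regular. Put $r'=frf$ and $y'=r'yr'\in fSf$. Then $yr'y=yry=y$ and $yy'y=yr'yr'y=y$, so $y'\in J$, and also $yy',y'y\in J$. Let $y'=(i_0,h,\lambda_0)$. From $yy'\in J$ and $y'y\in J$ we get $p_{\mu i_0}\ne0\ne p_{\lambda_0j}$, so $P(y')_{\mu j}=p_{\mu i_0}hp_{\lambda_0j}\ne0$. Now $y'\preceq f$ gives $P(f)_{\mu j}\ne0$; and $P(f)_{\mu j}=p_{\mu j}$ because $\mu$ is local.

Next, reduction to local indices. Let $P(ss')_{\lambda i}\ne0$ with arbitrary $\lambda,i$. As $ss'\in fSf$, the elements $(\cdot,h,\lambda)f=(\cdot,h\sigma_0,\mu_0)$ and $f(i,h,\cdot)=(i_1,\tau_0h,\cdot)$ lie in $J$, with $\mu_0,i_1$ local. For every $s''\in fSf$, $P(s'')_{\lambda i}=\sigma_0P(s'')_{\mu_0i_1}\tau_0$, or both entries are $0$. Applying this to $s''=ss'$ and $s''=s's$, and using that $\Gamma(G)$ is normal, we see that it suffices to treat local $\lambda,i$.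

Finally, let $\lambda,i$ be local and $P(ss')_{\lambda i}\ne0$. Then $(\cdot,1,\lambda)s\in J$, so $(\cdot,1,\lambda)s=(\cdot,\sigma,\mu)$ with $\mu$ local, and $P(s)_{\lambda i}=\sigma p_{\mu i}\ne0$. Hence $s(i,1,\cdot)\in J$, say $s(i,1,\cdot)=(i_3,\tau',\cdot)$ with $i_3$ local. Likewise $P(ss')_{\lambda i}\ne0$ gives $s'(i,1,\cdot)\in J$, say $s'(i,1,\cdot)=(i_2,\tau,\cdot)$ with $i_2$ local, and $P(s')_{\lambda i}=p_{\lambda i_2}\tau\ne0$. Hence $(\cdot,1,\lambda)s'\in J$, say $(\cdot,1,\lambda)s'=(\cdot,\sigma',\mu')$ with $\mu'$ local. Therefore $P(s's)_{\lambda i}=\sigma'p_{\mu'i_3}\tau'\ne0$. Since $ss'\preceq f$ and $s's\preceq f$, both non-zero entries $P(ss')_{\lambda i}$ and $P(s's)_{\lambda i}$ lie in the coset $P(f)_{\lambda i}\Gamma(G)$. So $P(s's)_{\lambda i}\in P(ss')_{\lambda i}\Gamma(G)$.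

**Step 5: a plain identity on all $fSf$.** Choose $a$ with $2^{a-1}\ge k$ and put
$$u=Z_a(x_1,\dots,x_a),\qquad v=x_1^{2^{a-1}}\,Z_{a-1}(x_2,\dots,x_a).$$
The letter $x_1$ occurs $2^{a-1}$ times in $Z_a$, and deleting it leaves $Z_{a-1}(x_2,\dots,x_a)$. So $v$ arises from $u$ by successively replacing factors $x_ix_1$, $i>1$, by $x_1x_i$. By Step 4 and Lemma 5.1, $\psi(u)\preceq\psi(v)$ for all $\psi$ into $fSf$. By Lemma 7.1 with $M=fSf$, every $fSf$ ($f$ a projection) satisfies the identity $A_R=B_R$, which does not depend on $f$. Renaming letters, call it $Z_b=w$: it is plain, and $w$ is over $x_1,\dots,x_b$ and contains $x_1^k$.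

**Step 6: the same identity on all $eSe$.** Let $e$ be any idempotent and $f=(ee^*)^D$. By Lemma 4.1, $f\,\mathcal R\,e$, so $ef=f$ and $fe=e$. For $s,s'\in eSe$ we have $fs=fes=es=s$, hence $sf=fsf\in fSf$ and $(sf)(s'f)=s(fs')f=ss'f$. For $r\in fSf$ we have $er=efr=fr=r$, hence $re=ere\in eSe$. Moreover $(sf)e=s(fe)=se=s$ and $(re)f=r(ef)=rf=r$. So $s\mapsto sf$ is a semigroup isomorphism $eSe\to fSf$, and every $eSe$ satisfies the plain identity $Z_b=w$.

**Step 7: lifting to $S$.** With $K=|S|+1$ let $h=Z_K(y_1,\dots,y_K)$. For any values in $S$ there is $i<K$ with $Z_i(y)\,\mathcal J\,Z_{i+1}(y)=Z_i(y)\,y_{i+1}Z_i(y)$. Then $Z_i(y)$, $y_{i+1}Z_i(y)$ and their product $Z_{i+1}(y)$ are in one $\mathcal J$-class, which is regular by (F). So there is an idempotent $e$ with $eZ_i(y)=Z_i(y)$, and $eh=h$ because $h$ begins with $Z_i(y)$. Put $X_j=hx_j$. Then $eX_j=X_j$, $X_je=e\,hx_j\,e\in eSe$, and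
$$X_{j_1}\cdots X_{j_r}h=(X_{j_1}e)\cdots(X_{j_r}e)\,h.$$
Applying $Z_b=w$ to the elements $X_je\in eSe$ we conclude that $S$ satisfies
$$Z_b(hx_1,\dots,hx_b)\,h=w(hx_1,\dots,hx_b)\,h.$$
By (2) the left side is the Zimin word in $y_1,\dots,y_K,x_1,\dots,x_b$. The right side is plain and contains $(hx_1)^k$. This is (N), and Proposition 8.1 is proved. $\square$

For $B_2^1$ with transposition and $z=xx^*x$ we are in the case of 8.1; the conclusion (G) was found by hand in Section 3. The example $Q_8$ with $z=x_1^*x_2x_1^*$ has $\bar\alpha_0=\bar\alpha_1=x_1^*$, the case of 8.2.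

## 9. Identities that make all subgroups locally finite

We now need a finite set of identities of $S$ that controls the groups in an arbitrary model. No assumption on identities $Z_n=z$ is used here.

Let $G_S$ be the direct product of the maximal subgroups of $S$. By the Oates–Powell theorem the finite group $G_S$ has a finite basis of group laws $\pi_1=1,\dots,\pi_d=1$ in variables $x_1,\dots,x_m$. Adding $x_1^D=1$ and discarding empty words, we may assume $d\ge1$ and all $\pi_j$ nonempty. Let $\hat\pi_j$ be $\pi_j$ with each $x^{-1}$ replaced by $x^{D-1}$. We cannot impose $\hat\pi_j$ on all elements of $S$, only on elements of a group; so we first build a word $E$ whose values are idempotents with $Ex_iE\in H_E$. Put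
$$E_0=x_1^D,\qquad E_{j+1}=\bigl((E_jx_1E_j)^D\cdots(E_jx_mE_j)^D\bigr)^D,\qquad E=E_{|S|},$$
and consider

$(\sigma5)$ $\hat\pi_j(Ex_1E,\dots,Ex_mE)=E$ for $j=1,\dots,d$.

**Lemma 9.1.** $S$ satisfies $(\sigma5)$. If an involutory semigroup $T$ satisfies $(\sigma1)$ and $(\sigma5)$, then all subgroups of $T$ are locally finite.

**Proof.** Evaluate in $S$. The $E_j$ are idempotents and $E_jE_{j+1}=E_{j+1}=E_{j+1}E_j$. Among the $|S|+1$ elements $E_0,\dots,E_{|S|}$ two coincide, and since the sequence descends in the natural order of idempotents, $E_j=E_{j+1}$ for some $j<|S|$. As $E_{j+1}$ is computed from $E_j$ and the $x_i$, the sequence is constant from there on. Thus $E=(d_1\cdots d_m)^D$ with idempotents $d_i=(Ex_iE)^D$ satisfying $Ed_i=d_i=d_iE$. As $E\le_{\mathcal J}d_i\le_{\mathcal J}E$, stability gives $d_i\,\mathcal R\,E$ and $d_i\,\mathcal L\,E$, so $d_i=E$. Hence $(Ex_iE)^D=E$, which shows $Ex_iE\in H_E$. The group $H_E$ satisfies all $\pi_j=1$, and $x^{D-1}$ is inversion in it; so $(\sigma5)$ holds.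

Conversely, let $T$ be as stated and $H$ a subgroup of $T$. By $(\sigma1)$, $h^D$ is idempotent, so $h^D=1_H$ for $h\in H$. So $E$ takes the value $1_H$ on $H$, and $x^{D-1}$ is inversion. By $(\sigma5)$, $H$ satisfies all $\pi_j=1$ and lies in the group variety generated by the finite group $G_S$, which is locally finite. $\square$

## 10. Long geodesics are trapped in one regular $\mathcal J$-class

We prove the "only if" part of Theorem 2.1. Let $S$ satisfy a non-trivial identity $Z_n=z$. If $z$ is plain, use (P). Otherwise we may assume (3). Apply Proposition 8.1 with $k=2$. If (N) holds, use (P). So assume (G), an identity of $S$: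

$(\sigma6)$ $Z_M=V_1w^DV_2$.

Let $\Sigma$ be the finite set $(\sigma1)$–$(\sigma6)$. By Lemmas 4.4 and 9.1, $S$ satisfies $\Sigma$. So it suffices to prove:

**Proposition 10.1.** The variety of involutory semigroups defined by $\Sigma$ is locally finite.

**Proof.** Suppose $T$ satisfies $\Sigma$, is infinite, and is generated by a finite set $A$; enlarging $A$ we may assume $A=A^*$, so $T$ is generated by $A$ as a semigroup. By $(\sigma1)$, $T$ is stable.

**Step 1: a uniformly recurrent geodesic.** This step produces an infinite word to work with. Call a plain word over $A$ *geodesic* if no shorter word over $A$ represents the same element of $T$. Factors of geodesic words are geodesic. As $T$ is infinite and $A$ is finite, there are geodesic words of every length. By compactness, the set of bi-infinite sequences over $A$ all of whose finite factors are geodesic is a nonempty closed shift-invariant set. It contains a minimal such set; let $\xi$ be a sequence in it. By the standard fact on minimal subshifts, $\xi$ is *uniformly recurrent*: each finite factor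 of $\xi$ occurs in every sufficiently long factor of $\xi$. Let $\mathrm{Fac}$ be the set of nonempty finite factors of $\xi$. Factors of different lengths represent different elements of $T$. We identify words with the elements they represent, and write $e_t=(tt^*)^D$ in $T$.

**Step 2: long factors have the shape required by $(\sigma4)$.** *There is $N$ such that whenever $ub\in\mathrm{Fac}$, $b\in A$, $|u|\ge N$, we can write $u=vw_K$ with $w_1=y_1$, $w_{i+1}=w_i\,b\,y_{i+1}\,w_i$, and $v,y_1,\dots,y_K\in A^+$.*

Otherwise there are counterexamples $u_jb$ with $|u_j|\to\infty$ and, passing to a subsequence, fixed $b$. By compactness there is a left-infinite word $\omega$ each of whose finite suffixes is a suffix of infinitely many $u_j$. So $sb\in\mathrm{Fac}$ for every nonempty finite suffix $s$ of $\omega$, and all finite factors of $\omega$ are in $\mathrm{Fac}$. Let $w_1=y_1$ be a nonempty suffix of $\omega$. Given a suffix $w_i$ of $\omega$, we have $w_ib\in\mathrm{Fac}$, so by uniform recurrence $w_ib$ occurs in every sufficiently long factor of $\omega$;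 in particular it occurs far enough to the left, so that $\omega$ has a suffix $w_i\,b\,y_{i+1}\,w_i=:w_{i+1}$ with $y_{i+1}\in A^+$. In the end $\omega$ has a suffix $vw_K$ with $v\in A^+$. Infinitely many $u_j$ have the suffix $vw_K$, so $u_j=v''w_K$ with $v''\in A^+$, and $u_j$ has the required shape. This is a contradiction.

**Step 3: projections of long factors lie below all factors.** *If $t\in\mathrm{Fac}$ and $|t|\ge N$, then $e_t\le_{\mathcal J}r$ for all $r\in\mathrm{Fac}$.*

By Step 2 and $(\sigma4)$ with $x=b$, $e_u\le_{\mathcal J}e_{ub}$ whenever $ub\in\mathrm{Fac}$, $b\in A$, $|u|\ge N$. Iterating letter by letter, $e_t\le_{\mathcal J}e_{tr'}\le_{\mathcal J}tr'$ for all $tr'\in\mathrm{Fac}$. By recurrence we may choose $r'$ to contain $r$, and then $tr'\le_{\mathcal J}r$.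

**Step 4: a factor below all factors.** *There is $p\in\mathrm{Fac}$ with $p\le_{\mathcal J}r$ for all $r\in\mathrm{Fac}$.* Here the $D$-th power in $(\sigma6)$ is used: it leads from a factor to a projection.

First we find $\varphi:\{x_1,\dots,x_M\}\to A^+$ with $p:=\varphi(Z_M)\in\mathrm{Fac}$ and all $\varphi(x_j)\in\mathrm{Fac}$ of length at least $N$. Take $\varphi(x_1)\in\mathrm{Fac}$ of length $N$; given $\varphi(Z_j)\in\mathrm{Fac}$, choose by recurrence a factor $\varphi(Z_j)\,y\,\varphi(Z_j)\in\mathrm{Fac}$ with $|y|\ge N$ and put $\varphi(x_{j+1})=y$.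

Extend $\varphi$ to involutory words by evaluation in $T$, and let $W=\varphi(w)\in T$. By $(\sigma6)$, $p\le_{\mathcal J}W^D$. By $(\sigma2)$, $W^D\le_{\mathcal J}(W^D(W^*)^D)^D$. Let $\ell$ be the last letter of $w$, so $w=w_0\ell$ with $\ell=x_j$ or $\ell=x_j^*$. Put $\bar y=\varphi(\ell)$ and $\bar x=W^{D-1}\varphi(w_0)$, or $\bar x=W^{D-1}$ if $w_0$ is empty; this is an element of $T$ as $D\ge2$. Then $W^D=\bar x\bar y$, and by $(\sigma3)$
$$(W^D(W^*)^D)^D=(\bar x\,\bar y\,\bar y^*\,\bar x^*)^D\le_{\mathcal J}(\bar y\bar y^*)^D.$$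
Let $t=\varphi(x_j)$. If $\ell=x_j$, the right-hand element is $e_t$. If $\ell=x_j^*$, it is $(t^*t)^D=(t^*t)^{2D}=t^*(tt^*)^{2D-1}t\le_{\mathcal J}(tt^*)^D=e_t$. So $p\le_{\mathcal J}e_t$ with $t\in\mathrm{Fac}$ and $|t|\ge N$, and Step 3 gives $p\le_{\mathcal J}r$ for all $r\in\mathrm{Fac}$.

**Step 5: one regular $\mathcal J$-class.** By uniform recurrence there is $N_1$ such that every factor of $\xi$ of length at least $N_1$ contains $p$. Such a factor is $\le_{\mathcal J}p$, and $\ge_{\mathcal J}p$ by Step 4. So all factors of length at least $N_1$ lie in one $\mathcal J$-class $J=J_p$ of $T$. It is regular by (F), applied to two adjacent factors of length $N_1$.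

**Step 6: reduction to a finitely generated group.** Let $a_1a_2\cdots$ be a right half of $\xi$ and $s_j=a_1\cdots a_j$. The $s_j$ are pairwise distinct elements of $T$. We show that they take only finitely many values, a contradiction.

By stability all $s_j$ with $j\ge N_1$ lie in one $\mathcal R$-class $\mathbf{}R'$ of $J$; let $e\in R'$ be idempotent. Again by stability the $\mathcal L$-class $L_j$ of $s_j$, $j\ge N_1$, is that of the factor formed by the last $N_1$ letters of $s_j$. So only finitely many $\mathcal L$-classes $L$ occur among the $L_j$. For each of them fix $r_L\in R'\cap L$ and $r'_L\in T^1$ with $r_Lr'_L=e$. By Green's lemma, right multiplication by $r_L'$ maps $R'\cap L$ into $R'\cap L_e=H_e$, with inverse right multiplication by $r_L$: for $h\in R'\cap L$,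
$$hr'_L\in H_e,\qquad h=(hr'_L)\,r_L. \tag{5}$$
For $j\ge N_1$ put $g_j=s_jr'_{L_j}\in H_e$, so $s_j=g_jr_{L_j}$. Then $s_{j+1}=g_j\,r_{L_j}a_{j+1}$ and, since $er_{L_j}=r_{L_j}$, $r_{L_j}a_{j+1}=g_j^{-1}s_{j+1}$. So $r_{L_j}a_{j+1}\,\mathcal L\,s_{j+1}$; in particular it lies in $J$, and by stability it lies in $R'$, as $r_{L_j}$ does. By (5) for $L=L_{j+1}$,
$$r_{L_j}a_{j+1}=h_j\,r_{L_{j+1}},\qquad h_j:=r_{L_j}a_{j+1}r'_{L_{j+1}}\in H_e.$$
The elements $h_j$ range over a finite set, because $h_j$ depends only on $L_j,a_{j+1},L_{j+1}$. Now $s_{j+1}=g_jh_jr_{L_{j+1}}$, so $g_{j+1}=s_{j+1}r'_{L_{j+1}}=g_jh_je=g_jh_j$. By Lemma 9.1 the group $H_e$ is locally finite, so the $h_j$ generate a finite group $H'$, and all $g_j$, $j\ge N_1$, lie in the finite set $g_{N_1}H'$. Hence there are only finitely many $s_j=g_jr_{L_j}$ with $j\ge N_1$. This contradiction proves the proposition. $\square$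

So $S$ lies in a finitely based locally finite variety of involutory semigroups, that is, $S$ is not INFB. Together with (ii) this proves Theorem 2.1. $\square$

## 11. The idempotent test $e=(ee^*)^De$

**Corollary 11.1.** Let $S$ be a finite involutory semigroup and $D=2|S|!$.

(a) If the semigroup reduct of $S$ is INFB and some idempotent $e\in S$ satisfies $e\ne(ee^*)^De$, then $S$ is INFB.

(b) If the reduct of $S$ is a regular semigroup, then $S$ is INFB if and only if its reduct is INFB and $e\ne(ee^*)^De$ for some idempotent $e$.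

**Proof.** (a) By (i) no non-trivial plain identity $Z_n=z$ holds in $S$. A non-plain one would imply, after the normalization (3) and by Lemma 4.1, that $e=(ee^*)^De$ for all idempotents $e$. So all Zimin words are isoterms for $S$, and (ii) applies.

(b) "If" is (a). For the converse, suppose first that the reduct is not INFB. By (i) $S$ satisfies a non-trivial plain identity $Z_n=z$, and by (P) $S$ is not INFB. Suppose next that $e=(ee^*)^De$ for all idempotents $e$. Applying this to $e^*$ and taking stars, also $e=e(e^*e)^D$. These equalities are all that the proof of Lemma 4.2 needs. Since every $a\in S$ is regular, $(aa^*)^D$ is a projection in $R_a$, and so $a=(aa^*)^Da$ for all $a\in S$. Thus $S$ satisfies $x=(xx^*)^Dx$, a non-trivial identity $Z_1=z$, and by Theorem 2.1 $S$ is not INFB. $\square$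

**Example 11.2.** The reduct of $B_2^1$ is regular, and by Example 3.1 with (i) it is INFB. With transposition, $e^*=e$ for every idempotent, so $e=(ee^*)^De$ always, and the involutory semigroup is not INFB. Now take instead the involution $e_{ij}\mapsto e_{3-j,\,3-i}$, $0\mapsto0$, $1\mapsto1$; it is transposition followed by the automorphism that interchanges the indices $1$ and $2$, and these two maps commute, so it is an anti-automorphism of order two. It sends $e_{11}$ to $e_{22}$. For $e=e_{11}$ we get $ee^*=e_{11}e_{22}=0$, so $(ee^*)^De=0\ne e$, and by Corollary 11.1(a) this involutory semigroup is INFB.
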